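# Total smoothness against the ideal inequality: renorming $(a,B,c)$-ideals

Throughout, $\mathbb K$ is $\mathbb R$ or $\mathbb C$, and $X\subset Z$ means that $X$ is a closed subspace of the Banach space $Z$. The annihilator of $X$ in $Z^*$ is $X^\perp=\{z^*\in Z^*: z^*|_X=0\}$. We regard $X$ as a subspace of $X^{**}$ and $X^*$ as a subspace of $X^{***}$ by the canonical embeddings.

## 1. Unique extensions, total smoothness, and $(a,B,c)$-ideals

**Definition 1 (property $U$).** $X$ has property $U$ in $Z$ if every $x^*\in X^*$ has a unique norm-preserving extension $z^*\in Z^*$.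

*Example.* Let $Z=\mathbb K^2$ and $X=\mathbb K e_1$. If $Z$ has the Euclidean norm, the functional $\lambda e_1\mapsto\lambda$ extends to $(1,s)$ with norm $(1+|s|^2)^{1/2}$, so only $s=0$ preserves the norm, and $X$ has $U$. If $Z$ has the norm $\|\cdot\|_1$, the dual norm is $\|\cdot\|_\infty$, every $(1,s)$ with $|s|\le1$ is norm-preserving, and $U$ fails.

**Definition 2 (total smoothness).** $X$ is totally smooth in $Z$ if every closed subspace $Y$ of $X$ has property $U$ in $Z$. If $Z=X^{**}$, we say that $X$ has property $U$ in its bidual, respectively that $X$ is totally smooth in its bidual.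

*Example.* Suppose $Z^*$ is strictly convex, which means that $\|x_1\|=\|x_2\|=\|\frac{x_1+x_2}2\|=1$ implies $x_1=x_2$. Then every $X\subset Z$ is totally smooth in $Z$. Indeed, if $z_1,z_2$ are norm-preserving extensions of $y^*\in Y^*$, so is their midpoint: it extends $y^*$, hence has norm at least $\|y^*\|$, and at most $\|y^*\|$ by the triangle inequality. So $z_1=z_2$. Hilbert spaces are of this kind.

**Definition 3 (ideal).** $X$ is an ideal in $Z$ if there is a contractive projection $P$ on $Z^*$ with $\ker P=X^\perp$. Such a $P$ is an ideal projection.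

*Example.* If $Q$ is a contractive projection of $Z$ onto $X$, then $Pz^*=z^*\circ Q$ is an ideal projection: it is contractive, $P^2=P$, and $Pz^*=0$ exactly when $z^*$ vanishes on $QZ=X$.

*Example (the canonical projection).* Every $X$ is an ideal in $X^{**}$. Let $\pi:X^{***}\to X^{***}$ be $\pi z=z|_X\in X^*\subset X^{***}$. It is a projection onto $X^*$ with kernel $X^\perp$. It is contractive because restriction does not increase the norm, and this remains so for every equivalent norm on $X$ (with the corresponding norms on $X^*,X^{**},X^{***}$). The projection $\pi$ itself does not depend on the norm.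

An extension of $x\in X^*$ to $X^{**}$ is a $z\in X^{***}$ with $\pi z=x$, and $x$ itself is one norm-preserving extension. So property $U$ in the bidual says
$$z\in X^{***},\ \|z\|=\|\pi z\|\ \Longrightarrow\ z=\pi z. \tag{1}$$

**Definition 4 ($(a,B,c)$-ideal).** Let $a,c\ge0$ and let $B\subset\mathbb K$ be compact. $X$ is an $(a,B,c)$-ideal in $Z$ if it is an ideal in $Z$ with an ideal projection $P$ such that
$$\|az^*+bPz^*\|+c\|Pz^*\|\le\|z^*\|\qquad\text{for all }b\in B,\ z^*\in Z^*. \tag{2}$$

For example, $M$-ideals are exactly the $(1,\{-1\},1)$-ideals, and $u$-ideals are exactly the $(1,\{-2\},0)$-ideals. To see $c_0$ as an example of all this we need the dual of $\ell_\infty(\Gamma)$, which also comes back later. For $y\in\ell_1(\Gamma)$ and $h\in\ell_\infty(\Gamma)$ write $y(h)=\sum_s y(s)h(s)$, without conjugation. This embeds $\ell_1(\Gamma)$ isometrically in $\ell_\infty(\Gamma)^*$.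

**Lemma 1.** Each $z\in\ell_\infty(\Gamma)^*$ has a unique decomposition $z=y+\sigma$ with $y\in\ell_1(\Gamma)$, $\sigma\in c_0(\Gamma)^\perp$, and
$$\|z\|=\|y\|_1+\|\sigma\|. \tag{3}$$

*Proof.* Necessarily $y(t)=z(1_{\{t\}})$, which gives uniqueness. Define $y$ this way. For finite $F$, choosing $h$ supported on $F$ and unimodular there with $y(t)h(t)=|y(t)|$ gives $\sum_F|y|=z(h)\le\|z\|$. So $y\in\ell_1(\Gamma)$, and $\sigma=z-y$ vanishes on finitely supported functions, hence on $c_0(\Gamma)$. In (3), "$\le$" is clear. For "$\ge$" let $\varepsilon>0$. Choose a finite $F$ with $\sum_{\Gamma\setminus F}|y|<\varepsilon$, a function $h_1$ supported on $F$ with $\|h_1\|\le1$ and $y(h_1)=\sum_F|y|$, and $h_2$ with $\|h_2\|\le1$ and $\sigma(h_2)$ real and $>\|\sigma\|-\varepsilon$. Put $h=h_1+h_21_{\Gamma\setminus F}$, so $\|h\|\le1$. Since $\sigma$ does not see changes on finite sets, $\sigma(h)=\sigma(h_2)$, and $|y(h)-y(h_1)|<\varepsilon$. So $|z(h)|\ge(\|y\|_1-\varepsilon)+(\|\sigma\|-\varepsilon)-\varepsilon$. $\square$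

*Example ($c_0$).* For $X=c_0$ we have $X^*=\ell_1$, $X^{**}=\ell_\infty$, and $\pi(y+\sigma)=y$. If $\|z\|=\|\pi z\|$, then $\sigma=0$ by (3), so $c_0$ has $U$ in its bidual. The left side of (2) with $P=\pi$ is $(|a+b|+c)\|y\|_1+a\|\sigma\|$. So (2) holds with $P=\pi$ if and only if $a\le1$ and $|a+b|+c\le1$ for all $b\in B$. But $c_0$ is not totally smooth in its bidual: on $Y=\{x\in c_0:x_1=x_2\}$ the coordinate functionals $e_1,e_2\in\ell_1$ agree, their common restriction has norm $1$ (evaluate at $(1,1,0,0,\dots)$), and so it has two norm-preserving extensions.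

The last computation is an instance of a general equivalence. We use two textbook facts.

* **(H)** For $W\subset V$, restriction induces an isometry of $V^*/W^\perp$ onto $W^*$, and each functional on $W$ has a norm-preserving extension (Hahn–Banach).
* **(L)** An equivalent norm on $V^*$ that is $\sigma(V^*,V)$-lower semicontinuous is the dual norm of an equivalent norm on $V$ (bipolar theorem), and every dual norm is $\sigma(V^*,V)$-lower semicontinuous.

**Lemma 2.** $X$ is totally smooth in $X^{**}$ if and only if $X$ has property $U$ in $X^{**}$ and $X^*$ is strictly convex.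

*Proof.* Let $X$ be totally smooth. Taking $Y=X$ gives $U$. Suppose $x_1\ne x_2$ in $X^*$ with $\|x_1\|=\|x_2\|=\|\frac{x_1+x_2}2\|=1$. Let $Y=\ker(x_1-x_2)\subset X$ and $y^*=x_1|_Y=x_2|_Y$. Choose $h\in X^{**}$ with $\|h\|=1$ and $h(\frac{x_1+x_2}2)=1$. As $|h(x_i)|\le1$, we get $h(x_1)=h(x_2)=1$. Since $Y^\perp=\mathbb K(x_1-x_2)$ in $X^*$, fact (H) gives
$$\|y^*\|=\inf_{\lambda\in\mathbb K}\|x_1+\lambda(x_2-x_1)\|\ge\inf_\lambda|h(x_1+\lambda(x_2-x_1))|=1 .$$
So $\|y^*\|=1$, and $x_1,x_2\in X^*\subset X^{***}$ are two norm-preserving extensions of $y^*$ to $X^{**}$, a contradiction.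

Conversely, let $z\in X^{***}$ be a norm-preserving extension of $y^*\in Y^*$, $Y\subset X$. Then $\|y^*\|\le\|\pi z\|\le\|z\|=\|y^*\|$. So $\pi z$ is a norm-preserving extension of $y^*$ to $X$, and by strict convexity there is only one (midpoint argument, as in the example after Definition 2). Moreover $\|z\|=\|\pi z\|$, so $z=\pi z$ by (1). Hence $z$ is determined by $y^*$. $\square$

## 2. Totally smooth renormings that keep the ideal inequality

Now we can ask the question. Suppose $X$ is an $(a,B,c)$-ideal with property $U$ in its bidual. Does $X$ admit an equivalent norm under which it is totally smooth and still an $(a,B,c)$-ideal in its bidual? The bidual is taken with respect to the new norm, and $a,B,c$ are the same as before. The problem is stated in Eve Oja, Tauri Viil and Dirk Werner, "Totally smooth renormings", arXiv:1807.07335 (2018).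

By Lemma 2, we want a new norm with strictly convex dual that preserves $U$ and (2). The answer is no.

**Theorem A.** Let $c>0$, $0\le a<1$, let $B\subset\mathbb K$ be nonempty and compact, $\beta=\max_{b\in B}|b|$, and assume
$$|a+b|+c\le1\quad(b\in B),\qquad a+\beta+c>1. \tag{4}$$
There is a Banach space $X$ with $X^*=\ell_1(\Gamma)$ isometrically, $|\Gamma|=\mathfrak c$, such that

1. $X$ is an $(a,B,c)$-ideal with property $U$ in $X^{**}$;
2. if $|\cdot|$ is any equivalent norm on $X$ for which $X$ has property $U$ and is an $(a,B,c)$-ideal in its bidual, then the new dual of $X$ contains an isometric copy of $\ell_1(\mathfrak c)$;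
3. hence $X$ has no equivalent norm under which it is totally smooth and an $(a,B,c)$-ideal in its bidual.

The triples $(\frac12,\{-\frac12\},\frac12)$ and $(\frac12,\{-1\},\frac12)$ satisfy (4): $0+\frac12\le1<\frac12+\frac12+\frac12$ and $\frac12+\frac12\le1<\frac12+1+\frac12$. So there is a counterexample, in ZFC, for either scalar field. For the first triple, (2) reads $\|z-Pz\|+\|Pz\|\le2\|z\|$.

**Theorem B.** Let $c>0$, $a\ge0$, $a\ne1$, let $B\neq\emptyset$ be compact, and $\beta=\max_{b\in B}|b|$. The renorming asked for exists for *every* $(a,B,c)$-ideal $X$ with property $U$ in its bidual if and only if $a>1$, or $|a+b|+c>1$ for some $b\in B$, or $a+\beta+c\le1$.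

No claim is made about the cases $c=0$ or $a=1$. Theorem A occupies Sections 5–8, and Theorem B, which the answer does not need, Section 9.

## 3. The renorming by hand for $c_0$

*Finite-dimensional $X$.* Here $X^{***}=X^*$, $X^\perp=\{0\}$, and the only ideal projection is the identity. Condition (2) is $(|a+b|+c)\|x\|\le\|x\|$, which holds for one norm exactly when it holds for another. So any Euclidean norm on $X$ is a good renorming.

*The space $c_0$.* Let $0\le a<1$ and $|a+b|+c\le1$ for $b\in B$. By Section 1, $c_0$ is an $(a,B,c)$-ideal with $U$. We add a small strictly convex term to the dual norm. Let $\varepsilon>0$ satisfy $(1+\varepsilon^2)^{-1/2}\ge a$, let $D:\ell_1\to\ell_2$, $Dy=(\varepsilon2^{-n}y_n)_{n\ge1}$, and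
$$N(y)^2=\|y\|_1^2+\|Dy\|_2^2 .$$
Here $D=S^*$ for $S:\ell_2\to c_0$, $Su=(\varepsilon2^{-n}u_n)$, so $\|Dy\|_2=\sup_{\|u\|_2\le1}|y(Su)|$ is weak$^*$ lower semicontinuous. By (L), $N$ is the dual norm of an equivalent norm on $c_0$.

*Strictly convex.* If $N(x)=N(y)=N(\frac{x+y}2)$, then $0=\frac12(N(x)^2+N(y)^2)-N(\frac{x+y}2)^2$ is the sum of the same expressions for $\|\cdot\|_1$ and for $\|D\cdot\|_2$. Both are nonnegative by convexity of the squared norms, so both vanish. For the Euclidean one this gives $\frac14\|Dx-Dy\|_2^2=0$ by the parallelogram law, so $x=y$, since $D$ is injective.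

*The bidual norm.* The map $y\mapsto(y,Dy)$ is an isometry of $(\ell_1,N)$ into $\ell_1\oplus_2\ell_2$, so its second adjoint $z\mapsto(z,D^{**}z)$ is isometric too. Now $D^{**}z=z\circ S^{**}$, and $S^{**}=S$ takes values in $c_0$, so $D^{**}\sigma=0$ for $\sigma\in c_0^\perp$. With (3),
$$N_{**}(y+\sigma)^2=(\|y\|_1+\|\sigma\|)^2+\|Dy\|_2^2 .$$
If $N_{**}(y+\sigma)=N(y)$, then $\sigma=0$; that is property $U$. For (2) with $P=\pi$,
$$N_{**}(az+b\pi z)+cN(\pi z)\le(|a+b|+c)N(y)+aN_{**}(\sigma)\le N(y)+a\|\sigma\| .$$
Let $u=\|y\|_1$, $d=\|Dy\|_2\le\varepsilon u$ and $\phi(s)=\sqrt{(u+s)^2+d^2}$. If $u=0$, then $d=0$ and the right side is $a\|\sigma\|\le\|\sigma\|=N_{**}(z)$. If $u>0$, then for $s\ge0$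
$$\phi'(s)=\frac{u+s}{\sqrt{(u+s)^2+d^2}}\ge\frac{u}{\sqrt{u^2+d^2}}\ge\frac1{\sqrt{1+\varepsilon^2}}\ge a ,$$
so $N(y)+a\|\sigma\|=\phi(0)+a\|\sigma\|\le\phi(\|\sigma\|)=N_{**}(z)$. By Lemma 2, $c_0$ has the desired renorming, for instance for the triple $(\frac12,\{-\frac12\},\frac12)$ for which Theorem A produces a bad space.

## 4. Adding a strictly convex term: where the triangle inequality points the wrong way

The sensible plan for a general $X$ is the same: choose a dual norm $R$ on $X^*$ so that $N^2=\|\cdot\|^2+R^2$ is strictly convex. As long as we only want total smoothness, this plan works for every $X$ with $U$ in its bidual (Proposition 8 below). The trouble is the ideal inequality. Suppose we are as lucky as possible and $R$ satisfies (2) as well, with $P=\pi$. As for $c_0$, $N_{**}(z)^2=\|z\|^2+R_{**}(z)^2$. Write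
$$\mathbf A=\big(\|az+b\pi z\|,R_{**}(az+b\pi z)\big),\quad \mathbf G=c\big(\|\pi z\|,R(\pi z)\big),\quad\mathbf Z=\big(\|z\|,R_{**}(z)\big)$$
in $\mathbb R^2$. We know $\mathbf A+\mathbf G\le\mathbf Z$ coordinatewise, so $|\mathbf A+\mathbf G|_2\le|\mathbf Z|_2$. What we need is
$$|\mathbf A|_2+|\mathbf G|_2\le|\mathbf Z|_2, \tag{5}$$
and the triangle inequality $|\mathbf A+\mathbf G|_2\le|\mathbf A|_2+|\mathbf G|_2$ goes the other way. If (2) is an equality at $z$ for both norms, then (5) holds only if $\mathbf A$ and $\mathbf G$ are parallel. For $c_0$ and $a<1$ we were saved by slack: (2) holds with room $(1-a)\|\sigma\|$, and for $\sigma=0$ the vectors $\mathbf A,\mathbf G$ are parallel anyway. So a counterexample should have many $z\notin X^*$ at which (2) is an equality.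

## 5. Equality in the ideal inequality: a space with one weak$^*$ limit point

Under the hypotheses of Theorem A put
$$\theta=\frac{1-a}{\beta+c},\qquad\text{so that}\qquad a+(\beta+c)\theta=1 \tag{6}$$
and $\theta\in(0,1)$: $\theta>0$ since $a<1$, and $\theta<1$ since $a+\beta+c>1$.

*The model.* Let $\Gamma=\mathbb N\cup\{\infty\}$ and $X=\{f\in\ell_\infty(\Gamma):\lim_jf(j)=\theta f(\infty)\}$. The map $f\mapsto(f(j))_j$ is an isomorphism onto the space $c$ of convergent sequences, and a functional on $c$ has the form $x\mapsto\sum y_jx_j+\mu\lim x$. Here the limit is $\theta f(\infty)$, so every functional on $X$ is given by some $y\in\ell_1(\Gamma)$. Its norm is $\|y\|_1$. Indeed, for finite $F\ni\infty$ and unimodular $d$ on $F$ with $dy=|y|$ on $F$, put $g=d$ on $F$ and $g=\theta d(\infty)$ elsewhere. Then $g\in X$, $\|g\|=1$ and $|y(g)|\ge\sum_F|y|-\sum_{\Gamma\setminus F}|y|$. So $X^*=\ell_1(\Gamma)$, $X^{**}=\ell_\infty(\Gamma)$.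

Let $z=\lim_{\mathcal U}e_j\in X^{***}$ along a free ultrafilter. Then $\|z\|=1$ and $\pi z=\theta e_\infty$. Testing on $h=1$ on $\mathbb N$ with $h(\infty)$ unimodular and $bh(\infty)=|b|$, we get $\|az+b\pi z\|=a+|b|\theta$. So (2) at $z$, with $P=\pi$, says $a+(|b|+c)\theta\le1$. The number in (6) is the largest $\theta$ for which this holds for all $b\in B$, and for $|b|=\beta$ there is equality.

*What equality forces on another norm.* Let $p$ be a new dual norm on $X^*$ for which (2) holds with $P=\pi$. Read it as an upper bound for $p(\pi z)$: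
$$c\,p(\pi z)\le p_{**}(z)-p_{**}(az+b\pi z).$$
Suppose $z=\lim_{\mathcal U}v_j$ with $\|v_j\|_1=1$, $\pi z=\theta e_t$, and suppose that for some $\kappa>0$ the $v_j$ are nearly as short as possible, $p(v_j)\to\kappa$, while $p_{**}\ge\kappa\|\cdot\|$ at the relevant points. With $|b|=\beta$ and $\|az+b\theta e_t\|=a+\beta\theta$, the bound becomes $c\theta\,p(e_t)\le\kappa(1-a-\beta\theta)=\kappa c\theta$. So $p(e_t)\le\kappa$, hence $p(e_t)=\kappa$. If this happens for many $t$ with the same $\kappa$, then
$$\kappa\sum|\lambda_t|\le p\Big(\sum\lambda_te_t\Big)\le\sum|\lambda_t|p(e_t)=\kappa\sum|\lambda_t|,$$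
and we have found a copy of $\ell_1$.

The model itself is too small for this: the nearly shortest vectors of an unknown $p$ need not be the $e_j$, and for instance $v_j=\frac12(e_{2j}-e_{2j+1})$ is weak$^*$ null, so it has no limit $\theta e_t$. We need one space, fixed before $p$ is known, with

* a region where the lower constant $\kappa$ of $p$ cannot be raised by passing to a smaller region of the same kind;
* for a sequence $(v_j)$ of nearly shortest vectors in that region, a point $t$ of the region with $v_j\to\theta e_t$ weak$^*$;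
* many such $t$.

A tree of countable transfinite sequences does all three: the regions are the sets of nodes above a given node, and a node $t$ of limit length carries in its own entries the code of a sequence $(v_j)$ which is made to converge to $\theta e_t$.

## 6. A tree whose nodes code sequences of vectors

**Step 1: the tree and the coding.** The purpose is to fix the index set. Let $C$ be a set with $|C|=\mathfrak c$ and $0\in C$. Let $T$ be the set of all functions $t:\xi\to C$ with $\xi<\omega_1$. Write $|t|=\xi$ for the length of $t$, order $T$ by extension, and put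
$$(q)=\{s\in T:s\supsetneq q\},\qquad T_\xi=\{t\in T:|t|=\xi\}.$$
Then $|T|=\omega_1\cdot\mathfrak c^\omega=\mathfrak c$. Let $\mathcal V$ be the set of finitely supported $v:T\to\mathbb K$ with $\sum|v(s)|=1$. Since $|\mathcal V|=\mathfrak c$, we can fix an injection $\mathrm{code}:\mathcal V\to C\setminus\{0\}$.

**Definition 5 (good node).** Let $t\in T$ have limit length $\xi$. It is good if there is $\eta_0<\xi$ such that $\{\eta\in[\eta_0,\xi):t(\eta)\ne0\}$ is cofinal in $\xi$ and of order type $\omega$, say $\xi_0<\xi_1<\cdots$, and for every $j$ we have $t(\xi_j)=\mathrm{code}(v_j)$ with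
$$\operatorname{supp}v_j\subset\{s\supsetneq t|_{\xi_j}:|s|<\xi_{j+1}\}. \tag{7}$$

For good $t$ take the least such $\eta_0$ and denote the data by $\xi_j^t,v_j^t$. Any other admissible $\eta_0'$ is larger, so it yields the same sequence with finitely many initial terms removed. The $v_j$ are determined because code is injective.

*Example.* Define $t$ of length $\omega$ recursively by $s_j=(t|_{2j}){}^\frown0$, $t(2j)=\mathrm{code}(e_{s_j})$ and $t(2j+1)=0$. Then $t$ is good with $\eta_0=0$, $\xi_j=2j$, $v_j=e_{s_j}$, because $s_j\supsetneq t|_{2j}$ and $|s_j|=2j+1<2j+2$. The zero sequence of length $\omega$ is not good.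

**Step 2: the functions $f_t$.** The purpose is to force $v^t_j\to\theta e_t$. By recursion on $|t|$ we define $f_t\in\ell_\infty(T)$. If $t$ is not good, $f_t=1_{\{t\}}$. If $t$ is good,
$$f_t=1_{\{t\}}+\theta\sum_jg_j^t, \tag{8}$$
where the $g_j^t$ are chosen with
$$g_j^t\in\operatorname{span}\{f_r:|r|<|t|\},\quad\|g_j^t\|_\infty\le1,\quad v_j^t(g_j^t)=1,\quad\operatorname{supp}g_j^t\subset\{r\supsetneq t|_{\xi_j^t}:|r|<\xi_{j+1}^t\}. \tag{9}$$
That such a choice is possible is shown in Step 3. In the example above one can take $g_j^t=1_{\{s_j\}}=f_{s_j}$, and then $f_t=1_{\{t\}}+\theta\sum_j1_{\{s_j\}}$, the pattern of the model.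

The supports of the $g_j^t$ have lengths in the disjoint intervals $(\xi_j^t,\xi_{j+1}^t)$. So the pointwise sum $\sum_jg_j^t$ is bounded by $1$ and lives on lengths $<|t|$. Hence, for all $t$,
$$f_t(t)=1,\qquad|f_t|\le\theta\text{ off }t,\qquad f_t(r)=0\text{ if }r\ne t,\ |r|\ge|t|. \tag{10}$$
For $k\ge0$ define tails: $f_s^k=1_{\{s\}}+\theta\sum_{j\ge k}g_j^s$ if $s$ is good, and $f_s^k=1_{\{s\}}$ otherwise. Then $f_s-f_s^k\in\operatorname{span}\{f_r:|r|<|s|\}$, because only finitely many $g^s_j$ were removed, and $f^k_s(s)=1$, $|f_s^k|\le\theta$ off $s$. For good $s$,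
$$\operatorname{supp}f_s^k\subset\{s\}\cup\{r\supsetneq s|_{\xi_k^s}:|r|<|s|\}. \tag{11}$$

**Step 3: prescribing values on finite sets.** The purpose of the next lemma is to find, in the span of the $f_r$, functions with given values on a finite set that are small elsewhere. It makes the recursion legitimate and then yields the dual of $X$.

**Lemma 3.** Let $F\subset T$ be finite and nonempty and $d:F\to\mathbb K$. For all large $k$ the functions $f_s^k$ $(s\in F)$ have pairwise disjoint supports. For such $k$, $g=\sum_{s\in F}d(s)f_s^k$ satisfies $g=d$ on $F$, $\|g\|=\max|d|$, $|g|\le\theta\max|d|$ off $F$, $g\in\operatorname{span}\{f_r:|r|\le\max_F|s|\}$, and all $r\in\operatorname{supp}g$ have $|r|\le\max_F|s|$. If $F\subset(q)$, then also $\operatorname{supp}g\subset(q)$ for large $k$.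

*Proof.* Let $s\ne s'$ in $F$. There are finitely many pairs, so it suffices to treat one.

Let $|s'|<|s|$. Members of $\operatorname{supp}f_{s'}^k$ have length $\le|s'|$. If $s$ is not good, $\operatorname{supp}f_s^k=\{s\}$. If $s$ is good, then once $\xi_k^s\ge|s'|$ all members of $\operatorname{supp}f_s^k$ have length $>|s'|$, by (11). In both cases the supports are disjoint.

Let $|s|=|s'|$. Choose $\eta$ with $s(\eta)\ne s'(\eta)$. When $\xi_k^s,\xi_k^{s'}>\eta$ (where defined), no $r$ extends both $s|_{\xi_k^s}$ and $s'|_{\xi_k^{s'}}$, since it would need two values at $\eta$. Moreover, members of the two supports other than $s,s'$ have length $<|s|=|s'|$, so neither $s$ nor $s'$ lies in the support belonging to the other. So the supports are disjoint.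

Given disjointness, at each point at most one summand of $g$ is nonzero. So $g(s)=d(s)f_s^k(s)=d(s)$ for $s\in F$, and the statements on $\|g\|$ and on $|g|$ off $F$ follow from $|f_s^k|\le\theta$ off $s$. Since $f_s^k=f_s-(f_s-f_s^k)$ is in $\operatorname{span}\{f_r:|r|\le|s|\}$ and lives on lengths $\le|s|$, the next two statements hold. Finally let $F\subset(q)$. If $s\in F$ is good and $\xi_k^s\ge|q|$, then $s|_{\xi_k^s}\supseteq q$, so every $r\supsetneq s|_{\xi_k^s}$ lies in $(q)$, and $s\in(q)$. If $s$ is not good, the support is $\{s\}\subset(q)$. $\square$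

*The choice in (9) is possible.* Let $t$ be good, and suppose $f_r$ is defined for $|r|<|t|$. By (7), all points of $F=\operatorname{supp}v_j^t$ have length $<\xi_{j+1}^t<|t|$ and lie in $(q)$ for $q=t|_{\xi_j^t}$. So Lemma 3 can be applied to the functions already defined, with $d(s)=\overline{v_j^t(s)}/|v_j^t(s)|$. For large $k$ its $g$ lies in $\operatorname{span}\{f_r:|r|<|t|\}$, has norm $1$, is supported in $(q)$ on lengths $<\xi_{j+1}^t$, and $v_j^t(g)=\sum_F|v_j^t(s)|=1$. Take $g_j^t=g$.

Now let
$$X=\overline{\operatorname{span}}\{f_t:t\in T\}\subset\ell_\infty(T).$$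

## 7. The dual of $X$ is $\ell_1(T)$, and $X$ is an $(a,B,c)$-ideal with property $U$

**Step 4: computing $X^*$.** The purpose is to identify $X^{**}$ with $\ell_\infty(T)$, so that Lemma 1 describes $X^{***}$.

**Lemma 4.** $X^*=\ell_1(T)$ isometrically via $\Phi(y)(f)=\sum y(t)f(t)$. Hence $X^{**}=\ell_\infty(T)$, with the inclusion $X\subset\ell_\infty(T)$ as canonical embedding.

*Proof.* For $\xi\le\omega_1$ let $X_\xi=\overline{\operatorname{span}}\{f_t:|t|<\xi\}$ and $T_{<\xi}=\bigcup_{\eta<\xi}T_\eta$. So $X_{\omega_1}=X$ and $T_{<\omega_1}=T$. By (10), elements of $X_\xi$ vanish at all points of length $\ge\xi$.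

*Isometry.* Let $y\ne0$ be finitely supported in $T_{<\xi}$. Lemma 3 with $F=\operatorname{supp}y$ and $d=\overline y/|y|$ gives $g\in X_\xi$ with $\|g\|\le1$ and $y(g)=\|y\|_1$. So $\|\Phi(y)|_{X_\xi}\|=\|y\|_1$, and by density this holds for all $y\in\ell_1(T_{<\xi})$.

*Surjectivity.* We show by induction on $\xi\le\omega_1$ that every $\varphi\in X_\xi^*$ is $\Phi(y)|_{X_\xi}$ with $y\in\ell_1(T_{<\xi})$. For $\xi=0$ this is trivial.

*Successor step.* Let $\rho:X_{\xi+1}\to\ell_\infty(T_\xi)$ be restriction. Consider $f=x+\sum_{t\in F}d_tf_t$ with $F\subset T_\xi$ finite and $x\in\operatorname{span}\{f_r:|r|<\xi\}$. By (10), $\rho f=\sum d_t1_{\{t\}}$. Since $f-\sum d_tf_t^k=x+\sum d_t(f_t-f_t^k)\in X_\xi$, Lemma 3 gives for large $k$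
$$\operatorname{dist}(f,X_\xi)\le\Big\|\sum d_tf_t^k\Big\|=\max|d_t|=\|\rho f\| .$$
Also $\operatorname{dist}(f,X_\xi)\ge\|\rho f\|$, because functions in $X_\xi$ vanish on $T_\xi$. Such $f$ are dense in $X_{\xi+1}$, so $\rho$ induces an isometry of $X_{\xi+1}/X_\xi$ onto $c_0(T_\xi)$. Let $\varphi\in X_{\xi+1}^*$, and by the induction hypothesis let $\varphi|_{X_\xi}=\Phi(y)|_{X_\xi}$ with $y\in\ell_1(T_{<\xi})$. Then $\varphi-\Phi(y)$ annihilates $X_\xi$, so it is a functional on $c_0(T_\xi)$ composed with $\rho$, that is, $\Phi(y')$ on $X_{\xi+1}$ for some $y'\in\ell_1(T_\xi)$. So $\varphi=\Phi(y+y')$ on $X_{\xi+1}$.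

*Limit step.* For $\eta<\xi$ we have $\varphi|_{X_\eta}=\Phi(y_\eta)|_{X_\eta}$ with $y_\eta\in\ell_1(T_{<\eta})$ and $\|y_\eta\|_1\le\|\varphi\|$. For $\eta<\eta'<\xi$, the restriction of $y_{\eta'}$ to $T_{<\eta}$ also represents $\varphi$ on $X_\eta$, because functions in $X_\eta$ vanish on lengths $\ge\eta$. By the isometry it equals $y_\eta$. Hence the $y_\eta$ glue to one function $y$ on $T_{<\xi}$. A finite subset of $T_{<\xi}$ lies in some $T_{<\eta}$, $\eta<\xi$, so $\|y\|_1\le\|\varphi\|$. And $\varphi=\Phi(y)$ on $\bigcup_{\eta<\xi}X_\eta$, which is dense in $X_\xi$. $\square$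

Thus $X^{***}=\ell_\infty(T)^*$, and each $z\in X^{***}$ is $y+\sigma$ as in Lemma 1. In contrast to $c_0$, the functional $\sigma$ need not vanish on $X$. Put $\Theta\sigma=\sigma|_X\in X^*=\ell_1(T)$, so that
$$\pi z=y+\Theta\sigma. \tag{12}$$

**Step 5: $\Theta$ has norm at most $\theta$.** This is what makes $X$ an $(a,B,c)$-ideal with property $U$.

**Lemma 5.** $\|\Theta\sigma\|\le\theta\|\sigma\|$ for $\sigma\in c_0(T)^\perp$.

*Proof.* Let $x=\Theta\sigma$ and $\varepsilon>0$, and let $F$ be finite and nonempty with $\sum_F|x|>\|x\|-\varepsilon$. Take $g\in X$ from Lemma 3 with unimodular $d$ on $F$ satisfying $dx=|x|$. Since $|g|\le1$ off $F$, $|x(g)|\ge\sum_F|x|-\sum_{T\setminus F}|x|\ge\|x\|-2\varepsilon$. As $g\in X$, $x(g)=\sigma(g)$, and $\sigma(g)=\sigma(g1_{T\setminus F})$ because $g1_F\in c_0(T)$. Finally $\|g1_{T\setminus F}\|\le\theta$. So $\|x\|-2\varepsilon\le\theta\|\sigma\|$. $\square$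

**Proposition 6.** $X$ is an $(a,B,c)$-ideal with property $U$ in $X^{**}$.

*Proof.* We use the ideal projection $\pi$. Let $z=y+\sigma$ and $b\in B$. By (12), Lemma 5, (4), (6) and (3),
$$\begin{aligned}\|az+b\pi z\|+c\|\pi z\|&=\|(a+b)y+b\Theta\sigma+a\sigma\|+c\|y+\Theta\sigma\|\\&\le(|a+b|+c)\|y\|+\big(a+(|b|+c)\theta\big)\|\sigma\|\le\|y\|+\|\sigma\|=\|z\| .\end{aligned}$$
For $U$, let $\|z\|=\|\pi z\|$. Then $\|y\|+\|\sigma\|=\|y+\Theta\sigma\|\le\|y\|+\theta\|\sigma\|$. Since $\theta<1$, $\sigma=0$, and $z=y=\pi z$. This is (1). $\square$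

This is part 1 of Theorem A.

## 8. Every renorming with $U$ and the ideal inequality has $\ell_1(\mathfrak c)$ in its dual

Let $|\cdot|$ be an equivalent norm on $X$ for which $X$ has property $U$ and is an $(a,B,c)$-ideal in its bidual, with ideal projection $P$. Let $p$ be the dual norm on $X^*=\ell_1(T)$, $p_*$ the dual norm of $p$ on $X^{**}=\ell_\infty(T)$, and $p_{**}$ the dual norm of $p_*$ on $X^{***}$, which extends $p$. The symbol $\|\cdot\|$ continues to denote the original norms.

**Step 6: $P=\pi$.** The purpose is to know the projection, which a priori could be any ideal projection. For $x\in X^*$ we have $x-Px\in\ker P=X^\perp$, so $Px$ extends $x$, and $p_{**}(Px)\le p(x)$. By $U$, $Px=x$. For $z\in X^{***}$ we have $z-\pi z\in X^\perp=\ker P$, so $Pz=P\pi z=\pi z$. Hence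
$$p_{**}(az+b\pi z)+c\,p(\pi z)\le p_{**}(z)\qquad(z\in X^{***},\ b\in B). \tag{13}$$

**Step 7: a region where the lower constant is stable.** For $t\in T$ let
$$\kappa(t)=\inf\{p(v):v\in\mathcal V,\ \operatorname{supp}v\subset(t)\}.$$
Since $p$ is equivalent to $\|\cdot\|_1$, $\kappa$ has a positive lower bound and is bounded above. If $t\subset s$, then $(s)\subset(t)$, so $\kappa(t)\le\kappa(s)$.

*Claim.* There is $t_0$ with $\kappa(s)=\kappa(t_0)=:\kappa$ for all $s\supseteq t_0$. Otherwise every $t$ has an extension $s\supsetneq t$ with $\kappa(s)>\kappa(t)$. Iterating, and taking unions at countable limit stages (these have countable length, so they belong to $T$), we get a chain $(t_\alpha)_{\alpha<\omega_1}$ with $\kappa(t_{\alpha+1})>\kappa(t_\alpha)$ for all $\alpha$. As $\kappa$ is nondecreasing, $(\kappa(t_\alpha))_{\alpha<\omega_1}$ is strictly increasing. This is impossible in $\mathbb R$, since the intervals $(\kappa(t_\alpha),\kappa(t_{\alpha+1}))$ would contain uncountably many different rationals.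

**Step 8: the lower bound passes to weak$^*$ limits.** Let $E=\ell_1((t_0))\subset\ell_1(T)$. By definition of $\kappa$ and homogeneity, $p(y)\ge\kappa\|y\|_1$ for finitely supported $y\in E$, hence for all $y\in E$. Moreover,
$$p_{**}(z)\ge\kappa\|z\|\quad\text{for all }z\text{ in the }\sigma(X^{***},X^{**})\text{-closure of }E. \tag{14}$$
Indeed, let $\|h\|_\infty\le1$. Then $|h(y)|\le\|y\|_1\le\kappa^{-1}p(y)$ on $E$. By Hahn–Banach on $(X^*,p)$ there is $h'\in X^{**}$ with $h'=h$ on $E$ and $p_*(h')\le\kappa^{-1}$. As $h-h'$ vanishes on $E$, and $z$ is in the closure of $E$, $z(h)=z(h')$. So $|z(h)|\le\kappa^{-1}p_{**}(z)$. Take the supremum over $h$.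

**Step 9: a good node above $t_0$ for each letter.** The purpose is to find nodes that code nearly shortest sequences. Fix $\gamma\in C$ and let $r_0=t_0{}^\frown\gamma$. Given $r_j\supseteq t_0$, use $\kappa(r_j)=\kappa$ to choose $v_j\in\mathcal V$ with
$$\operatorname{supp}v_j\subset(r_j),\qquad p(v_j)<\kappa+\tfrac1{j+1}.$$
Let $r_{j+1}\in T$ be $r_j{}^\frown\mathrm{code}(v_j)$ followed by zeros, of length $|r_{j+1}|>\max\{|s|:s\in\operatorname{supp}v_j\}$. Let $t=t_\gamma=\bigcup_jr_j$, $\xi_j=|r_j|$ and $\xi=|t|=\sup_j\xi_j$, a countable limit ordinal.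

The nonzero values of $t$ at places $\ge\xi_0$ occur exactly at the $\xi_j$, where $t(\xi_j)=\mathrm{code}(v_j)$. The elements of $\operatorname{supp}v_j$ properly extend $r_j=t|_{\xi_j}$ and have lengths in $(\xi_j,\xi_{j+1})$. So $t$ is good ($\eta_0=\xi_0$ is admissible), and there is $m$ with $\xi_j=\xi_{j+m}^t$ and $v_j=v_{j+m}^t$ for all $j$.

**Step 10: the coded sequence converges.** Here the construction of $f_t$ pays off.

**Lemma 7.** $v_j(f)\to\theta f(t)$ for all $f\in X$.

*Proof.* As $\|v_j\|_1=1$, it suffices to take $f=f_s$, by linearity and density. We use induction on $|s|$.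

*Case $|s|<\xi$.* $f_s$ lives on lengths $\le|s|$, and $v_j$ on lengths $>\xi_j$. So $v_j(f_s)=0$ once $\xi_j\ge|s|$. And $f_s(t)=0$.

*Case $s=t$.* The other $g_i^t$, and $1_{\{t\}}$, live on lengths outside $(\xi_j,\xi_{j+1})=(\xi_{j+m}^t,\xi_{j+m+1}^t)$. So $v_j(f_t)=\theta v_j(g_{j+m}^t)=\theta v^t_{j+m}(g^t_{j+m})=\theta$ by (9), and $f_t(t)=1$.

*Case $|s|=\xi$, $s\ne t$.* $f_s(t)=0$ by (10), and $v_j(1_{\{s\}})=0$, since $v_j$ lives on lengths $<\xi$. If $s$ is not good we are done. If $s$ is good, pick $\eta$ with $s(\eta)\ne t(\eta)$. If $\xi_j>\eta$ and $\xi_i^s>\eta$, points of $\operatorname{supp}v_j$ take the value $t(\eta)$ at $\eta$ and points of $\operatorname{supp}g_i^s$ take the value $s(\eta)$, so $v_j(g_i^s)=0$. For each of the finitely many remaining $i$, $g_i^s$ lives on lengths $<\xi_{i+1}^s<\xi$, so $v_j(g_i^s)=0$ once $\xi_j\ge\xi_{i+1}^s$. So $v_j(f_s)=0$ for all large $j$.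

*Case $|s|>\xi$.* $v_j(1_{\{s\}})=0=1_{\{s\}}(t)$. If $s$ is not good we are done. If $s$ is good, $I=\{i:\xi_i^s<\xi\}$ is finite, because the $\xi_i^s$ are increasing and cofinal in $|s|>\xi$. For $i\notin I$, $g_i^s$ is supported on lengths $>\xi_i^s\ge\xi$, so $v_j(g_i^s)=0=g_i^s(t)$. For $i\in I$ the induction hypothesis applies to $g_i^s\in\operatorname{span}\{f_r:|r|<|s|\}$. So
$$v_j(f_s)=\theta\sum_{i\in I}v_j(g_i^s)\longrightarrow\theta\cdot\theta\sum_{i\in I}g_i^s(t)=\theta f_s(t).\qquad\square$$

**Step 11: the squeeze.** The purpose is to prove $p(e_t)=\kappa$, where $e_t$ is the unit vector of $\ell_1(T)$ at $t$. Let $z(h)=\lim_{\mathcal U}v_j(h)$, $h\in\ell_\infty(T)$, for a free ultrafilter $\mathcal U$ on $\mathbb N$.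

* $p_{**}(z)\le\kappa$, because $|z(h)|\le p_*(h)\lim_{\mathcal U}p(v_j)\le\kappa\,p_*(h)$.
* $\pi z=\theta e_t$, by Lemma 7.
* Choose $b_0\in B$ with $|b_0|=\beta$. The element $az+b_0\theta e_t$ is in the $\sigma(X^{***},X^{**})$-closure of $E$, because $t\in(t_0)$ and $\operatorname{supp}v_j\subset(t_0)$.
* $\|az+b_0\theta e_t\|=a+\beta\theta$. This is an upper bound since $\|z\|\le1$. For the lower bound, the $v_j$ have pairwise disjoint supports (their lengths lie in disjoint intervals) not containing $t$. So we can take $h=\overline{v_j}/|v_j|$ on $\operatorname{supp}v_j$ for all $j$, $h(t)$ unimodular with $b_0h(t)=\beta$, and $h=0$ elsewhere. Then $\|h\|_\infty=1$, $v_j(h)=1$ for all $j$, and the value at $h$ is $a+\beta\theta$.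

By (13) and (14),
$$\kappa\ge p_{**}(z)\ge p_{**}(az+b_0\theta e_t)+c\theta\,p(e_t)\ge\kappa(a+\beta\theta)+c\theta\,p(e_t).$$
By (6), $1-a-\beta\theta=c\theta>0$. So $c\theta\kappa\ge c\theta\,p(e_t)$ and $p(e_t)\le\kappa$. As $e_t\in E$, also $p(e_t)\ge\kappa$. Hence
$$p(e_{t_\gamma})=\kappa\qquad\text{for every }\gamma\in C. \tag{15}$$

**Step 12: the copy of $\ell_1(\mathfrak c)$.** The $t_\gamma$ are pairwise different, since $t_\gamma(|t_0|)=\gamma$, and $e_{t_\gamma}\in E$. For scalars $(\lambda_\gamma)_{\gamma\in C}$ with finitely many nonzero, Step 8 and (15) give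
$$\kappa\sum|\lambda_\gamma|\le p\Big(\sum\lambda_\gamma e_{t_\gamma}\Big)\le\sum|\lambda_\gamma|\,p(e_{t_\gamma})=\kappa\sum|\lambda_\gamma| .$$
So $(\lambda_\gamma)\mapsto\kappa^{-1}\sum\lambda_\gamma e_{t_\gamma}$ extends to an isometric embedding of $\ell_1(\mathfrak c)$ into $(X^*,p)$. This is part 2 of Theorem A.

**Step 13: no totally smooth renorming.** Suppose $|\cdot|$ is an equivalent norm for which $X$ is totally smooth and an $(a,B,c)$-ideal in its bidual. By Lemma 2 (for the new norm), $X$ has $U$ in its bidual and $(X^*,p)$ is strictly convex. By part 2, $(X^*,p)$ contains $\ell_1(\mathfrak c)$ isometrically, and $\ell_1(\mathfrak c)$ is not strictly convex: two different unit vectors $e_\gamma,e_{\gamma'}$ have a midpoint of norm $1$. This contradiction proves part 3 and completes the proof of Theorem A. $\blacksquare$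

## 9. The triples for which every ideal can be renormed

We turn to Theorem B. The main tool is a renorming that ignores the ideal inequality. Recall that $X$ is an *Asplund space* if and only if every separable subspace of $X$ has separable dual. For instance $c_0$ is Asplund, because the dual of a subspace is a quotient of $\ell_1$, and $\ell_1$ is not, because $\ell_1^*=\ell_\infty$ is not separable. A norm is *locally uniformly rotund* if $\|x_n\|=\|x\|=1$ and $\|x+x_n\|\to2$ imply $x_n\to x$. Hilbert norms have this property by the parallelogram law, and constant sequences show that it implies strict convexity. We use the theorem of Fabian and Godefroy (*The dual of every Asplund space admits a projectional resolution of the identity*, Studia Math. 91 (1988), 141–151): the dual of every Asplund space has an equivalent, not necessarily dual, locally uniformly rotund norm.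

**Proposition 8.** If $X$ has property $U$ in $X^{**}$, it has an equivalent norm for which it is totally smooth in its bidual.

*Proof.* **Step (i): $U$ passes to closed subspaces.** This is for the Asplund property. Let $Y\subset X$ and let $\zeta\in Y^{***}$ be a norm-preserving extension of $y^*\in Y^*$. By Hahn–Banach extend $\zeta$ from $Y^{**}=Y^{\perp\perp}\subset X^{**}$ to $z\in X^{***}$ with the same norm. Then $\pi z|_Y=y^*$ and $\|\pi z\|\ge\|y^*\|=\|z\|$, so $\|z\|=\|\pi z\|$, and $z=\pi z\in X^*$ by $U$. An element of $Y^{\perp\perp}=Y^{**}$ acts on $z\in X^*$ through $z|_Y=y^*$, so $\zeta=z|_{Y^{\perp\perp}}=y^*$.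

**Step (ii): $X$ is Asplund.** Let $Y\subset X$ be separable. If a net $y_i\to y$ weak$^*$ in $S_{Y^*}$, every $\sigma(Y^{***},Y^{**})$-cluster point of $(y_i)$ has norm at most $1$ and restricts to $y$ on $Y$. So it is a norm-preserving extension of $y$, hence equals $y$. By compactness $y_i\to y$ weakly. So the weak and weak$^*$ topologies agree on $S_{Y^*}$. As $(S_{Y^*},w^*)$ is a subset of the compact metrizable space $(B_{Y^*},w^*)$, it has a countable dense subset. This subset is weakly dense in $S_{Y^*}$, so its closed span, being weakly closed, is $Y^*$. Hence $Y^*$ is separable.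

**Step (iii): a strictly convex norm on $X^*$.** By the theorem of Fabian and Godefroy, $X^*$ has an equivalent strictly convex norm $q$, in general not dual. For a norm $G$ and fixed vectors $x,y$ let
$$\Delta(G)=\tfrac12\big(G(x)^2+G(y)^2\big)-G\big(\tfrac{x+y}2\big)^2 .$$
Then $\Delta(G)\ge0$, since $G(\frac{x+y}2)^2\le\frac14(G(x)+G(y))^2\le\frac12(G(x)^2+G(y)^2)$, and $\Delta(G)=0$ forces $G(x)=G(y)=G(\frac{x+y}2)$. In the complex case apply the theorem to the underlying real space. It is Asplund, because a separable real subspace lies in a separable complex one, and duals of subspaces are quotients. Then replace $q$ by $\big(\frac1{2\pi}\int_0^{2\pi}q(e^{i\varphi}x)^2\,d\varphi\big)^{1/2}$. This is an equivalent complex norm, and it is again strictly convex: if $\Delta$ of it vanishes at $x,y$, then the continuous nonnegative function $\varphi\mapsto\frac12(q(e^{i\varphi}x)^2+q(e^{i\varphi}y)^2)-q(e^{i\varphi}\frac{x+y}2)^2$ has integral $0$, so it vanishes at $\varphi=0$, and $x=y$.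

**Step (iv): approximating $q$ by dual norms.** Let $q^{**}$ be the bidual norm of $q$ on $X^{***}$ and
$$N_n(x)^2=\min_{w\in X^\perp}\Big(\|x+w\|^2+\tfrac1nq^{**}(x+w)^2\Big),\qquad x\in X^*.$$
The norm $(\|\cdot\|^2+\frac1nq^{**}(\cdot)^2)^{1/2}$ on $X^{***}$ is equivalent and $\sigma(X^{***},X^{**})$-lower semicontinuous, hence by (L) dual to an equivalent norm on $X^{**}$. $N_n$ is its quotient norm on $X^{***}/X^\perp=X^*$, which by (H) is the dual of the restriction to $X$ of that norm on $X^{**}$. So $N_n$ is an equivalent dual norm. The minimum is attained by weak$^*$ compactness. As $\|x+w\|\ge\|\pi(x+w)\|=\|x\|$, and $w=0$ is allowed,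
$$\|x\|\le N_n(x)\le\big(\|x\|^2+\tfrac1nq(x)^2\big)^{1/2}\le\big(\|x\|^2+q(x)^2\big)^{1/2}. \tag{16}$$

*Claim:*
$$n\big(N_n(x)^2-\|x\|^2\big)\to q(x)^2\qquad(x\in X^*). \tag{17}$$
By (16) the left side is at most $q(x)^2$. Let $w_n$ be minimizers. Then $\|x\|\le\|x+w_n\|\le N_n(x)\to\|x\|$. Any $\sigma(X^{***},X^{**})$-cluster point of $(x+w_n)$ has the form $x+w$ with $w\in X^\perp$ and $\|x+w\|\le\|x\|$, so $w=0$ by $U$. Thus $x+w_n\to x$ weak$^*$, and $\liminf q^{**}(x+w_n)\ge q^{**}(x)=q(x)$ by lower semicontinuity. Since $\|x+w_n\|\ge\|x\|$, we have $n(N_n(x)^2-\|x\|^2)\ge q^{**}(x+w_n)^2$. The claim follows.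

**Step (v): the new norm.** Put
$$R^2=\sum_{n\ge1}2^{-n}N_n^2,\qquad N^2=\|\cdot\|^2+R^2 .$$
By (16) these are equivalent norms on $X^*$, and they are weak$^*$ lower semicontinuous, hence dual norms by (L). Renorm $X$ by the predual norm of $N$. By Lemma 2 it remains to check strict convexity and $U$.

*Strict convexity.* If $N(x)=N(y)=N(\frac{x+y}2)$, then $0=\Delta(N)=\Delta(\|\cdot\|)+\sum2^{-n}\Delta(N_n)$, so $\Delta(\|\cdot\|)=\Delta(N_n)=0$ for all $n$. By (17), applied at $x$, $y$ and $\frac{x+y}2$, $\Delta(q)=\lim_nn(\Delta(N_n)-\Delta(\|\cdot\|))=0$. So $q(x)=q(y)=q(\frac{x+y}2)$ and $x=y$.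

*Property $U$.* The diagonal embedding $(X^*,N)\to(X^*,\|\cdot\|)\oplus_2(X^*,R)$ is isometric, and so is its second adjoint, which gives $N_{**}(z)^2=\|z\|^2+R_{**}(z)^2$. As $\|\cdot\|$ and $R$ are dual norms, $\pi$ is contractive for both: $\|z\|\ge\|\pi z\|$ and $R_{**}(z)\ge R(\pi z)$. So $N_{**}(z)=N(\pi z)$ forces $\|z\|=\|\pi z\|$, whence $z=\pi z$ by the original property $U$. $\square$

**Proof of Theorem B.** Suppose first that none of the three alternatives holds. Then $a<1$ (as $a\le1$ and $a\ne1$) and (4) holds, and Theorem A gives an $X$ without the renorming. Conversely, let $X$ be an $(a,B,c)$-ideal with property $U$ in its bidual, with ideal projection $P$. We treat the alternatives one by one.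

*Let $a+\beta+c\le1$.* For every equivalent norm, with its $\pi$ as ideal projection, $\|az+b\pi z\|+c\|\pi z\|\le(a+|b|+c)\|z\|\le\|z\|$. So the norm of Proposition 8 works.

*Let $|a+b|+c>1$ for some $b\in B$.* Testing (2) on $z=Pz$ gives $(|a+b|+c)\|z\|\le\|z\|$, so $\operatorname{ran}P=\{0\}$. Since $\operatorname{ran}P\cong X^{***}/\ker P=X^{***}/X^\perp=X^*$, we get $X=\{0\}$, for which the renorming is trivial.

*Let $a>1$.* Testing (2) on $w\in X^\perp=\ker P$ gives $a\|w\|\le\|w\|$, so $X^\perp=\{0\}$ and $X$ is reflexive. If $X\ne\{0\}$, then by the preceding item $|a+b|+c\le1$ for all $b\in B$. For any equivalent norm, $X^\perp=\{0\}$ still, the only ideal projection is the identity, and condition (2) reads $(|a+b|+c)\|x\|\le\|x\|$, which holds. A reflexive space has $U$ in its bidual trivially, so Proposition 8 applies and gives a totally smooth norm. $\blacksquare$
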